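\title{Diagonalizing $\gamma$-covers of unions of $\mathfrak{b}$-scales and finite sets}

\begin{abstract}
Let $Q$ be the set of finite subsets of $\mathbb{N}$. We prove that if $\mathfrak{b}<\operatorname{non}(\mathcal{M})$, then for all $\mathfrak{b}$-scales $B_1,\dots,B_k$ the product $\prod_{i=1}^k(B_i\cup Q)$ satisfies the selection property $\mathsf{S}_1(\Gamma,\Gamma)$. The hypothesis holds in the random model. It is therefore consistent that every union of a $\mathfrak{b}$-scale and $Q$ satisfies $\mathsf{S}_1(\Gamma,\Gamma)$ in all finite powers, which answers a problem of Repov\v{s}, Tsaban, and Zdomskyy. We also construct $\mathfrak{b}$-scales $B$ for which $B\cup Q$ fails $\mathsf{S}_1(\Gamma,\Gamma)$, after adding uncountably many Cohen reals and under a parametrized diamond principle. In particular, the hypothesis cannot be replaced by $\mathfrak{b}<\operatorname{cov}(\mathcal{M})$, by $\mathfrak{b}<\mathfrak{d}$, or by $\mathfrak{b}<\mathfrak{c}$.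
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Selecting from covers}
A \emph{set of reals} is a separable, zero-dimensional, metrizable space. Let $X$ be a set of reals and let $\mathcal{O}$ be the collection of its open covers. An open cover $\mathcal{U}$ of $X$ is a \emph{$\gamma$-cover} if it is infinite and each $x\in X$ belongs to all but finitely many members of $\mathcal{U}$; let $\Gamma$ be the collection of open $\gamma$-covers of $X$. For collections $\mathcal{A},\mathcal{B}$ of covers, the property $\mathsf{S}_1(\mathcal{A},\mathcal{B})$ states that for each sequence $(\mathcal{U}_n)_{n\in\mathbb{N}}$ of members of $\mathcal{A}$ there are sets $U_n\in\mathcal{U}_n$ such that $\{U_n:n\in\mathbb{N}\}\in\mathcal{B}$. The \emph{Hurewicz property} $\mathsf{U}_{\mathrm{fin}}(\mathcal{O},\Gamma)$ states that for each sequence $(\mathcal{U}_n)_{n\in\mathbb{N}}$ of open covers, none of which contains a finite subcover, there are finite sets $\mathcal{F}_n\subseteq\mathcal{U}_n$ such that $\{\bigcup\mathcal{F}_n:n\in\mathbb{N}\}\in\Gamma$. The space $X$ has a property \emph{in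 all finite powers} if $X^k$ has it for every $k$.

If a countable $\gamma$-cover is listed without repetitions, the characteristic functions of its members converge pointwise to $1$. So $\mathsf{S}_1(\Gamma,\Gamma)$ is a diagonal sequence property: given countably many such convergent sequences, one must pick a \emph{single} term from each so that the picked terms converge again.

\subsection*{Scales}
Let $\mathbb{N}=\{0,1,2,\dots\}$; ``almost all'' means all but finitely many. We identify $P(\mathbb{N})$ with the Cantor space $\{0,1\}^{\mathbb{N}}$, so that the sets $\{x':x'\cap[0,l)=x\cap[0,l)\}$, $l\in\mathbb{N}$, form a neighborhood base at $x$. We identify an infinite set $x\subseteq\mathbb{N}$ with its increasing enumeration $x(0)<x(1)<\cdots$, an element of $\mathbb{N}^{\mathbb{N}}$. For $f,g\in\mathbb{N}^{\mathbb{N}}$ write $f\le^*g$ if $f(n)\le g(n)$ for almost all $n$, and $f=^\infty g$ if $f(n)=g(n)$ for infinitely many $n$.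

Let $\mathfrak{c}$ be the cardinality of the continuum, $\mathfrak{b}$ the least cardinality of a $\le^*$-unbounded subset of $\mathbb{N}^{\mathbb{N}}$, and $\mathfrak{d}$ the least cardinality of a dominating one, that is, of a set $D$ such that each $f$ satisfies $f\le^*d$ for some $d\in D$. Countable sets are bounded and dominating sets are unbounded, so $\aleph_1\le\mathfrak{b}\le\mathfrak{d}\le\mathfrak{c}$. Let $\mathcal{M}$ and $\mathcal{N}$ be the ideals of meager and of null subsets of $\mathbb{R}$. For such an ideal $\mathcal{I}$, $\operatorname{cov}(\mathcal{I})$ is the least number of members of $\mathcal{I}$ needed to cover $\mathbb{R}$, and $\operatorname{non}(\mathcal{I})$ is the least cardinality of a subset of $\mathbb{R}$ that is not in $\mathcal{I}$.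

A \emph{$\mathfrak{b}$-scale} is a $\le^*$-unbounded set $B=\{b_\alpha:\alpha<\mathfrak{b}\}$ of infinite subsets of $\mathbb{N}$ such that $b_\alpha\le^*b_\beta$ whenever $\alpha<\beta<\mathfrak{b}$. (The enumeration may have repetitions. Since $|B|=\mathfrak{b}$ by unboundedness, deleting them leaves an enumeration of the same kind.) Let $Q$ be the countable set of finite subsets of $\mathbb{N}$. We regard $B\cup Q$ as a subspace of $P(\mathbb{N})$ and call it a \emph{union of a $\mathfrak{b}$-scale and $Q$}.

\subsection*{The problem}
Every set of reals with fewer than $\mathfrak{b}$ points satisfies $\mathsf{S}_1(\Gamma,\Gamma)$ (Example~\ref{ex:small}), and no $\mathfrak{b}$-scale does (Example~\ref{ex:scale}). Thus $B\cup Q$ has the least cardinality at which the property can fail, and it contains a subspace for which it does fail. What $Q$ adds is a constraint on the open sets: an open set that contains a finite set $q$ also contains every $x$ that begins with $q$ and then has a long enough gap, and the late elements of a scale grow fast, so they have long gaps. Two known facts show that this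 constraint is strong, but not always strong enough. If $\mathfrak{b}\le\operatorname{cov}(\mathcal{M})$, then every union of a $\mathfrak{b}$-scale and $Q$ satisfies both $\mathsf{U}_{\mathrm{fin}}(\mathcal{O},\Gamma)$ and $\mathsf{S}_1(\mathcal{O},\mathcal{O})$ in all finite powers. If $\mathfrak{b}=\mathfrak{c}$, there is a $\mathfrak{b}$-scale $B$ such that $B\cup Q$ does not satisfy $\mathsf{S}_1(\Gamma,\Gamma)$. The following problem is posed in~\cite{RTZ}.

\medskip
\noindent\textbf{Problem.} \emph{Is it consistent that each union of a $\mathfrak{b}$-scale and $Q$ satisfies}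
\begin{enumerate}
\item[(1)] $\mathsf{S}_1(\Gamma,\Gamma)$?
\item[(2)] $\mathsf{S}_1(\Gamma,\Gamma)$ \emph{in all finite powers}?
\end{enumerate}

\subsection*{Results}
Both answers are positive.

\begin{theorem}\label{thm:A}
Assume $\mathfrak{b}<\operatorname{non}(\mathcal{M})$. If $B_1,\dots,B_k$ are $\mathfrak{b}$-scales, then $\prod_{i=1}^k(B_i\cup Q)$ satisfies $\mathsf{S}_1(\Gamma,\Gamma)$. In particular, every union of a $\mathfrak{b}$-scale and $Q$ satisfies $\mathsf{S}_1(\Gamma,\Gamma)$ in all finite powers.
\end{theorem}

\begin{corollary}\label{cor:answer}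
It is consistent with ZFC, relative to the consistency of ZFC, that each union of a $\mathfrak{b}$-scale and $Q$ satisfies $\mathsf{S}_1(\Gamma,\Gamma)$ in all finite powers. This holds in the model obtained by adding $\aleph_2$ random reals to a model of CH. Thus both \textup{(1)} and \textup{(2)} are consistent.
\end{corollary}

When $\mathfrak{b}=\mathfrak{c}$, a bad scale can be built by listing all $\mathfrak{c}$ possible selections and defeating one of them at each of the $\mathfrak{b}$ steps. When $\mathfrak{b}<\mathfrak{c}$ there are too few steps for this, and one could guess that $\mathfrak{b}<\mathfrak{c}$ already gives~(1). The guess is wrong, because one element of a scale can defeat many selections at once. To state this, let $2^{<\omega_1}=\bigcup_{\delta<\omega_1}2^\delta$, where each $2^\delta$ carries the product topology, and recall that a subset of $\omega_1$ is \emph{stationary} if it meets every closed unbounded (\emph{club}) subset of $\omega_1$. The \emph{parametrized diamond} $\diamondsuit(\mathbb{N}^{\mathbb{N}},=^\infty)$ is the following statement: for each $F:2^{<\omega_1}\to\mathbb{N}^{\mathbb{N}}$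 with all restrictions $F{\restriction}2^\delta$ Borel, there is $g:\omega_1\to\mathbb{N}^{\mathbb{N}}$ such that for every $f\in2^{\omega_1}$ the set $\{\delta:F(f{\restriction}\delta)=^\infty g(\delta)\}$ is stationary.

\begin{theorem}\label{thm:B}
In each of the following cases there is a $\mathfrak{b}$-scale $B$ such that $B\cup Q$ does not satisfy $\mathsf{S}_1(\Gamma,\Gamma)$:
\begin{enumerate}
\item[(i)] $\mathfrak{b}=\mathfrak{c}$ (the known case);
\item[(ii)] in $V[G]$, where $G$ adds $\kappa\ge\omega_1$ Cohen reals to any model $V$ of ZFC;
\item[(iii)] $\diamondsuit(\mathbb{N}^{\mathbb{N}},=^\infty)$ holds.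
\end{enumerate}
\end{theorem}

In case (ii), with $V\models\mathrm{GCH}$ and $\kappa=\aleph_2$, we have $\mathfrak{b}=\operatorname{non}(\mathcal{M})=\aleph_1<\operatorname{cov}(\mathcal{M})=\mathfrak{d}=\mathfrak{c}$ (Remark~\ref{rem:cohenvalues}). Hence the hypothesis of Theorem~\ref{thm:A} cannot be replaced by $\mathfrak{b}<\operatorname{cov}(\mathcal{M})$, by $\mathfrak{b}<\mathfrak{d}$, or by $\mathfrak{b}<\mathfrak{c}$. We do not settle whether $\mathfrak{b}=\operatorname{non}(\mathcal{M})$ alone refutes~(1).

Section~\ref{sec:tools} collects the three tools: domination, the unboundedness of scales, and evasion. Section~\ref{sec:model} treats one concrete sequence of covers on which both theorems can be seen. Sections~\ref{sec:proofA} and~\ref{sec:random} prove Theorem~\ref{thm:A} and Corollary~\ref{cor:answer}, and Section~\ref{sec:proofB} proves Theorem~\ref{thm:B}.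

\section{Matrices, scales, and evasion}\label{sec:tools}

\subsection*{Matrices and domination}
The definition of a $\gamma$-cover speaks of sets of open sets. It is easier to work with indexed families, in which repetitions do no harm.

\begin{definition}
A \emph{matrix} on a set of reals $Z$ is a family $(U^n_m)_{n,m\in\mathbb{N}}$ of open subsets of $Z$ such that for all $z\in Z$ and $n\in\mathbb{N}$ we have $z\in U^n_m$ for almost all $m$. A \emph{diagonal} of the matrix is a function $d\in\mathbb{N}^{\mathbb{N}}$ such that each $z\in Z$ belongs to $U^n_{d(n)}$ for almost all $n$.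
\end{definition}

\begin{lemma}\label{lem:matrix}
If every matrix on $Z$ has a diagonal, then $Z$ satisfies $\mathsf{S}_1(\Gamma,\Gamma)$.
\end{lemma}

\begin{proof}
Let $(\mathcal{U}_n)$ be a sequence of open $\gamma$-covers of $Z$. An infinite subset of a $\gamma$-cover is a $\gamma$-cover, so we may assume that each $\mathcal{U}_n$ is countably infinite and that $Z\notin\mathcal{U}_n$. Enumerate $\mathcal{U}_n=\{U^n_m:m\in\mathbb{N}\}$ bijectively. Then $(U^n_m)$ is a matrix. Let $d$ be a diagonal and $V_n=U^n_{d(n)}\in\mathcal{U}_n$. Each $z$ lies outside $V_n$ for finitely many $n$ only, hence outside finitely many members of $\{V_n:n\in\mathbb{N}\}$. This set is infinite: otherwise some $V$ equals $V_n$ for infinitely many $n$, so $V$ contains every point of $Z$, contrary to $Z\notin\mathcal{U}_n$. Thus $\{V_n:n\in\mathbb{N}\}\in\Gamma$.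
\end{proof}

\begin{example}\label{ex:small}
Let $|Z|<\mathfrak{b}$ and let $(U^n_m)$ be a matrix on $Z$. For $z\in Z$ choose $\varphi_z\in\mathbb{N}^{\mathbb{N}}$ with $z\in U^n_m$ for all $m\ge\varphi_z(n)$. Any $d$ with $\varphi_z\le^*d$ for all $z\in Z$ is a diagonal. So $Z$ satisfies $\mathsf{S}_1(\Gamma,\Gamma)$.
\end{example}

We also use domination on $\mathbb{N}\times\mathbb{N}$: for fewer than $\mathfrak{b}$ functions $\mathbb{N}\times\mathbb{N}\to\mathbb{N}$ there is one function that bounds each of them at all but finitely many pairs. This is the definition of $\mathfrak{b}$, transported along a bijection of $\mathbb{N}\times\mathbb{N}$ with $\mathbb{N}$.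

\subsection*{Tails of scales}
An unbounded family of arbitrary functions may be bounded on some infinite set of arguments. For increasing functions this cannot happen. For an infinite set $a\subseteq\mathbb{N}$ let $\operatorname{next}(a,m)=\min\{q\in a:q\ge m\}$.

\begin{lemma}\label{lem:tails}
Let $g\in\mathbb{N}^{\mathbb{N}}$.
\begin{enumerate}
\item[(a)] If $B$ is an unbounded set of infinite subsets of $\mathbb{N}$ and $a\subseteq\mathbb{N}$ is infinite, then there is $b\in B$ with $b(q)>g(q)$ for infinitely many $q\in a$.
\item[(b)] If $B_i=\{b^i_\alpha:\alpha<\mathfrak{b}\}$, $1\le i\le k$, are $\mathfrak{b}$-scales, then there are $\alpha<\mathfrak{b}$ and an infinite set $a\subseteq\mathbb{N}$ such that for each $i$ and each $\beta\ge\alpha$ we have $b^i_\beta(p)>g(p)$ for almost all $p\in a$.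
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $G(m)=g(\operatorname{next}(a,m))$. As $B$ is unbounded, there is $b\in B$ with $b(m)>G(m)$ for infinitely many $m$. For such $m$ and $q=\operatorname{next}(a,m)$ we have $b(q)\ge b(m)>g(q)$, because $q\ge m$ and $b$ is increasing. Since $q\ge m$, infinitely many $q$ arise.

(b) Let $a_0=\mathbb{N}$. By (a), choose for $i=1,\dots,k$ an ordinal $\alpha^i<\mathfrak{b}$ and an infinite set $a_i\subseteq a_{i-1}$ with $b^i_{\alpha^i}(p)>g(p)$ for all $p\in a_i$. Let $a=a_k$ and $\alpha=\max_i\alpha^i$. If $\beta\ge\alpha$, then $b^i_{\alpha^i}\le^*b^i_\beta$, and the claim follows.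
\end{proof}

\begin{example}\label{ex:scale}
A $\mathfrak{b}$-scale $B$ does not satisfy $\mathsf{S}_1(\Gamma,\Gamma)$. Let $U^n_m=\{x\in B:x(n)\le m\}$; this set is clopen in $B$, since $x\cap[0,m]$ decides whether $x(n)\le m$. As $B$ is unbounded, $\{x(n_0):x\in B\}$ is infinite for some $n_0$, and then $\{x(n):x\in B\}$ is infinite for all $n\ge n_0$. For these $n$ the family $\{U^n_m:m\in\mathbb{N}\}$ is infinite, and it is a $\gamma$-cover of $B$. Suppose that $\{U^n_{g(n)}:n\ge n_0\}$ is a $\gamma$-cover, and take an infinite set $a$ of indices for which the sets $U^n_{g(n)}$ are pairwise distinct. Then each $x\in B$ satisfies $x(n)\le g(n)$ for almost all $n\in a$, contrary to Lemma~\ref{lem:tails}(a).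
\end{example}

\subsection*{Evasion}
Let $\mathfrak{e}$ be the least cardinality of a family $F\subseteq\mathbb{N}^{\mathbb{N}}$ such that for every $f\in\mathbb{N}^{\mathbb{N}}$ there is $g\in F$ with $f=^\infty g$. Equivalently, $\mathfrak{e}$ is the largest cardinal such that for each family $F$ with $|F|<\mathfrak{e}$ some function differs from each member of $F$ at almost all arguments. By a theorem of Bartoszy\'nski \cite[Theorem~2.4.7]{BJ},
\[
\mathfrak{e}=\operatorname{non}(\mathcal{M}).
\]
We use this theorem only to name the cardinal; the proofs work with $\mathfrak{e}$. Two lower bounds are direct.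
\begin{itemize}
\item $\mathfrak{b}\le\mathfrak{e}$. If $|F|<\mathfrak{b}$ and $g\le^*h$ for all $g\in F$, then $h+1$ differs from each $g\in F$ at almost all arguments.
\item $\operatorname{cov}(\mathcal{N})\le\mathfrak{e}$. Give $\prod_n\{0,\dots,2^n-1\}$ the product of the uniform probability measures; writing the $n$-th coordinate with $n$ binary digits identifies this space with the Cantor space with its coin-tossing measure. For $g\in\mathbb{N}^{\mathbb{N}}$ the event $f(n)=g(n)$ has probability at most $2^{-n}$, so $\{f:f=^\infty g\}$ is null by the Borel--Cantelli lemma. If $|F|<\operatorname{cov}(\mathcal{N})$, some $f$ avoids these null sets for all $g\in F$.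
\end{itemize}

We shall have to avoid $p$ values at the argument $p$, not just one. Coding reduces this to the definition of $\mathfrak{e}$: regard a value at $p$ as a word of length $p$, and avoid the $r$-th forbidden word by differing from it at the $r$-th letter.

\begin{lemma}\label{lem:evasion}
Let $\mathcal{S}$ be a family of fewer than $\mathfrak{e}$ maps $S$ on $\mathbb{N}$ with $S(p)\subseteq\mathbb{N}$ and $|S(p)|\le p$ for all $p$. There is $f\in\mathbb{N}^{\mathbb{N}}$ such that for every $S\in\mathcal{S}$ we have $f(p)\notin S(p)$ for almost all $p$.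
\end{lemma}

\begin{proof}
Partition $\mathbb{N}$ into sets $I_p=\{i^p_0<\dots<i^p_{p-1}\}$, $p\ge1$, and fix bijections $\tau_p:\mathbb{N}\to\mathbb{N}^{I_p}$. Given $S\in\mathcal{S}$, define $\tilde S\in\mathbb{N}^{\mathbb{N}}$ as follows: for $p\ge1$ choose $s_0,\dots,s_{p-1}\in\mathbb{N}$ with $S(p)\subseteq\{s_0,\dots,s_{p-1}\}$ and put $\tilde S(i^p_r)=\tau_p(s_r)(i^p_r)$ for $r<p$. Since $|\mathcal{S}|<\mathfrak{e}$, there is $\varphi$ that differs from each $\tilde S$ at almost all arguments. Let $f(0)=0$ and $f(p)=\tau_p^{-1}(\varphi{\restriction}I_p)$ for $p\ge1$. If $p\ge1$ and $f(p)\in S(p)$, then $f(p)=s_r$ for some $r<p$, so $\varphi{\restriction}I_p=\tau_p(s_r)$ and $\varphi(i^p_r)=\tilde S(i^p_r)$. As the sets $I_p$ are disjoint, this happens for only finitely many $p$.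
\end{proof}

\section{A model case: omitting one point from each column}\label{sec:model}

Let $\langle n,m\rangle=\frac{1}{2}(n+m)(n+m+1)+m$. This is a bijection of $\mathbb{N}\times\mathbb{N}$ with $\mathbb{N}$, and $\langle n,m\rangle\ge n$. The $n$-th \emph{column} is $\{\langle n,m\rangle:m\in\mathbb{N}\}$. Throughout this section $B=\{b_\alpha:\alpha<\mathfrak{b}\}$ is a $\mathfrak{b}$-scale each of whose elements meets every column in a finite set, $X=B\cup Q$, and
\[
W^n_m=\{x\in X:\langle n,m\rangle\notin x\}.
\]

\begin{lemma}\label{lem:columns}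
The family $(W^n_m)$ is a matrix on $X$. A function $d$ is a diagonal if and only if each $x\in B$ contains $\langle n,d(n)\rangle$ for only finitely many $n$. If there is no diagonal, then $X$ does not satisfy $\mathsf{S}_1(\Gamma,\Gamma)$.
\end{lemma}

\begin{proof}
The sets $W^n_m$ are clopen, and each $x\in X$ contains $\langle n,m\rangle$ for finitely many $m$ when $n$ is fixed. So $(W^n_m)$ is a matrix. The second claim holds because a finite set contains only finitely many of the distinct numbers $\langle n,d(n)\rangle$. The sets $W^n_m$ are pairwise distinct, since the point $\{\langle n,m\rangle\}\in Q$ belongs to all of them except $W^n_m$. Hence each row $\{W^n_m:m\in\mathbb{N}\}$ is a $\gamma$-cover. If $d$ is not a diagonal, some $x$ lies outside $W^n_{d(n)}$ for infinitely many $n$, and these are distinct sets; so $\{W^n_{d(n)}:n\in\mathbb{N}\}\notin\Gamma$.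
\end{proof}

Suppose first that each $x\in B$ meets each column in at most one point. Then $x$ is the graph of a partial function, which extends to some $g_x\in\mathbb{N}^{\mathbb{N}}$, and every $d$ that differs from each $g_x$ at almost all arguments is a diagonal. Such a $d$ exists if $\mathfrak{b}<\mathfrak{e}$. This is how $\mathfrak{e}$ enters, and the counterexamples of Section~\ref{sec:proofB} are scales of graphs for which evasion is impossible.

In general $x$ may meet the $n$-th column in any finite number of points, with no bound common to all $x\in B$, so Lemma~\ref{lem:evasion} does not apply to the columns. We show that $\mathfrak{b}<\mathfrak{e}$ still gives a diagonal. The idea is to evade only the first $p$ elements of $x$ at the argument $p$, and to let the growth of the scale push the remaining elements out of the way.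

\emph{Evading initial parts.} The growth of the scale will be available only for $p$ in an infinite set $a$ that we do not control. A choice made at such a $p$ must therefore serve all rows $n\le p$ at once. For $p,s\in\mathbb{N}$ let $K_{p,s}=\{\langle n,p+s\rangle:n\le p\}$. For fixed $p$ these finite sets are pairwise disjoint, so for $x\in B$ the set
\[
S_x(p)=\{s:K_{p,s}\cap\{x(0),\dots,x(p-1)\}\neq\emptyset\}
\]
has at most $p$ elements. Lemma~\ref{lem:evasion} gives $f$ such that for each $x\in B$ we have $f(p)\notin S_x(p)$ for almost all $p$.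

\emph{The tail of the scale.} Apply Lemma~\ref{lem:tails}(b) to $g(p)=\max K_{p,f(p)}$, obtaining $\alpha$ and $a$. Let $\beta\ge\alpha$ and $x=b_\beta$. For almost all $p\in a$ we have $x(p)>g(p)$ and $f(p)\notin S_x(p)$. The first condition puts $x\cap K_{p,f(p)}$ inside $\{x(0),\dots,x(p-1)\}$, and then the second makes it empty. For $n\le m$ put $r(n,m)=p+f(p)$, where $p=\operatorname{next}(a,m)$. Then $r(n,m)\ge m$, and $\langle n,r(n,m)\rangle\in K_{p,f(p)}$ because $n\le m\le p$. Each $p$ equals $\operatorname{next}(a,m)$ for finitely many $m$. Hence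
\begin{equation}\label{eq:modelcatch}
\beta\ge\alpha\ \Longrightarrow\ \langle n,r(n,m)\rangle\notin b_\beta\ \text{ for all but finitely many pairs } n\le m.
\end{equation}

\emph{The initial segment.} The function $n\mapsto r(n,n)$ handles the tail $\{b_\beta:\beta\ge\alpha\}$, but \eqref{eq:modelcatch} says more: the functions $n\mapsto r(n,m_n)$ with $m_n\ge n$ handle it as well. We spend this freedom on the fewer than $\mathfrak{b}$ remaining elements. For $\beta<\alpha$ choose $\varphi_\beta$ with $\langle n,m\rangle\notin b_\beta$ for all $m\ge\varphi_\beta(n)$, let $\varphi$ be a $\le^*$-bound of these functions, and put $m_n=\max\{n,\varphi(n)\}$ and $d(n)=r(n,m_n)$. For $\beta<\alpha$ we have $d(n)\ge m_n\ge\varphi_\beta(n)$ for almost all $n$. For $\beta\ge\alpha$ we apply \eqref{eq:modelcatch} to the pairs $(n,m_n)$. So $d$ is a diagonal.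

The order of the choices explains the hypothesis. The ordinal $\alpha$ depends on $g$, which depends on $f$; so $f$ has to be chosen first, against all $\mathfrak{b}$ elements of $B$. Domination handles fewer than $\mathfrak{b}$ elements, and it is evasion that handles $\mathfrak{b}$ of them.

Two things are new in the general case. For an arbitrary matrix, ``$x$ omits the point $\langle n,m\rangle$'' is replaced by ``$x$ misses a suitable interval'', and the intervals come from neighborhoods of the points of $Q$. In a product, a point may have some coordinates in an initial segment and others in a tail; there are $\mathfrak{b}$ such points, so they cannot be left to domination.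

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Assume $\mathfrak{b}<\mathfrak{e}$. Fix $k\ge1$ and $\mathfrak{b}$-scales $B_i=\{b^i_\alpha:\alpha<\mathfrak{b}\}$ for $i\in[k]=\{1,\dots,k\}$. Put $X_i=B_i\cup Q$ and $Z=\prod_{i\in[k]}X_i\subseteq P(\mathbb{N})^k$.

\subsection*{Refinements}
The proof proceeds in stages, and a later stage must not undo an earlier one. The following notions isolate the property \eqref{eq:modelcatch}, which made this possible in the model case.

\begin{definition}
A \emph{refinement} of a matrix $(U^n_m)$ is a family $V^n_m=U^n_{r(n,m)}$ where $r(n,m)\ge m$ for all $n,m$. A matrix $(U^n_m)$ \emph{catches} a point $z$ if $z\in U^n_m$ for all but finitely many pairs $(n,m)$ with $n\le m$.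
\end{definition}

\begin{lemma}\label{lem:refine}
Let $V^n_m=U^n_{r(n,m)}$ be a refinement of a matrix $(U^n_m)$ on $Z$.
\begin{enumerate}
\item[(a)] $(V^n_m)$ is a matrix, and each refinement of $(V^n_m)$ is a refinement of $(U^n_m)$.
\item[(b)] If $(U^n_m)$ catches $z$, then so does $(V^n_m)$.
\item[(c)] If $(V^n_m)$ catches every $z\in Z$, then $n\mapsto r(n,n)$ is a diagonal of $(U^n_m)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $z\in U^n_m$ for all $m\ge m_0$, then $z\in V^n_m$ for all $m\ge m_0$. If $r'(n,m)\ge m$, then $V^n_{r'(n,m)}=U^n_{r(n,r'(n,m))}$ and $r(n,r'(n,m))\ge r'(n,m)\ge m$.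

(b) Let $E$ be the finite set of pairs $(n,j)$ with $n\le j$ and $z\notin U^n_j$. If $n\le m$ and $z\notin V^n_m$, then $n\le m\le r(n,m)$, so $(n,r(n,m))\in E$. A pair $(n,j)\in E$ arises in this way only from $m\le j$.

(c) Apply the definition of catching to the pairs $(n,n)$.
\end{proof}

\subsection*{The main lemma}
One stage of the proof catches all points each of whose coordinates lies either in a small set given in advance or in a tail chosen afterwards.

\begin{lemma}\label{lem:main}
Let $(U^n_m)$ be a matrix on $Z$, and let $S_i\subseteq X_i$ with $|S_i|<\mathfrak{b}$ for $i\in[k]$. There are $\alpha<\mathfrak{b}$ and a refinement of $(U^n_m)$ that catches every point of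
\[
\prod_{i\in[k]}\bigl(S_i\cup\{b^i_\beta:\beta\ge\alpha\}\bigr).
\]
\end{lemma}

\begin{proof}
A \emph{parameter} is a pair $(I,y)$ with $I\subseteq[k]$ and $y\in\prod_{i\in I}S_i$; it fixes the coordinates that lie in the small sets. There are fewer than $\mathfrak{b}$ parameters. For $x\in\prod_{i\notin I}X_i$, where $i\notin I$ means $i\in[k]\setminus I$, let $(y,x)\in Z$ be the point with coordinates $y_i$ for $i\in I$ and $x_i$ for $i\notin I$. If $I=[k]$, the only $x$ is the empty tuple, and conditions on its coordinates are void.

\medskip
\emph{Step 1: from open sets to gaps.} We want a condition on $x$ that forces $(y,x)$ into a member of the $n$-th row, and both the condition and the member should be independent of the parameter. We find functions $h,l:\mathbb{N}\times\mathbb{N}\to\mathbb{N}$ with $h(n,t)\ge t$ and $l(n,t)>t$ such that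
\begin{quote}
$(*)$ for each parameter $(I,y)$, for all but finitely many pairs $(n,t)$: if $x\in\prod_{i\notin I}X_i$ and $x_i\cap[t,l(n,t))=\emptyset$ for all $i\notin I$, then $(y,x)\in U^n_{h(n,t)}$.
\end{quote}
Fix $(I,y)$. A \emph{$t$-stem} is a tuple $q=(q_i)_{i\notin I}$ of subsets of $[0,t)$. There are finitely many $t$-stems, and $(y,q)\in Z$ for each of them because $Q\subseteq X_i$. Since $(U^n_m)$ is a matrix, there is $h_{I,y}(n,t)$ such that $(y,q)\in U^n_m$ for all $t$-stems $q$ and all $m\ge h_{I,y}(n,t)$. Choose $h$ with $h(n,t)\ge t$ everywhere that bounds each $h_{I,y}$ at all but finitely many pairs.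

Fix $(I,y)$ again, and let $(n,t)$ satisfy $h(n,t)\ge h_{I,y}(n,t)$. Then $U^n_{h(n,t)}$ is an open neighborhood in $Z$ of each of the finitely many points $(y,q)$, $q$ a $t$-stem. So there is $l_{I,y}(n,t)>t$ such that $(y,x)\in U^n_{h(n,t)}$ whenever $x\in\prod_{i\notin I}X_i$ and $(x_i\cap[0,l_{I,y}(n,t)))_{i\notin I}$ is a $t$-stem. The last condition says exactly that $x_i\cap[t,l_{I,y}(n,t))=\emptyset$ for all $i\notin I$. For the finitely many other pairs $(n,t)$ let $l_{I,y}(n,t)=t+1$. Choose $l$ with $l(n,t)>t$ everywhere that bounds each $l_{I,y}$ at all but finitely many pairs. If $h(n,t)\ge h_{I,y}(n,t)$ and $l(n,t)\ge l_{I,y}(n,t)$, then a set that misses $[t,l(n,t))$ misses $[t,l_{I,y}(n,t))$. This proves $(*)$.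

\medskip
\emph{Step 2: choosing one interval for each $p$.} By $(*)$, we need positions $t$ at which all late elements of all the scales have a gap simultaneously, long enough to serve all rows $n\le p$. For $p\in\mathbb{N}$ let
\[
t_{p,0}=p,\qquad t_{p,s+1}=\max_{n\le p}l(n,t_{p,s}),\qquad J_{p,s}=[t_{p,s},t_{p,s+1}).
\]
Since $l(n,t)>t$, for fixed $p$ the intervals $J_{p,s}$, $s\in\mathbb{N}$, partition $[p,\infty)$. They replace the sets $K_{p,s}$ of the model case. For $x\in\bigcup_iB_i$ the set
\[
S_x(p)=\{s:J_{p,s}\cap\{x(0),\dots,x(p-1)\}\neq\emptyset\}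
\]
has at most $p$ elements. As $|\bigcup_iB_i|\le\mathfrak{b}<\mathfrak{e}$, Lemma~\ref{lem:evasion} gives $f$ such that for each $x\in\bigcup_iB_i$ we have $f(p)\notin S_x(p)$ for almost all $p$. Put $t_p=t_{p,f(p)}$ and $g(p)=t_{p,f(p)+1}$. Then $t_p\ge p$, $J_{p,f(p)}=[t_p,g(p))$, and
\begin{equation}\label{eq:contains}
[t_p,l(n,t_p))\subseteq[t_p,g(p))\quad\text{for all } n\le p.
\end{equation}

\medskip
\emph{Step 3: the tails miss the chosen intervals.} Apply Lemma~\ref{lem:tails}(b) to $g$, obtaining $\alpha<\mathfrak{b}$ and an infinite set $a$. Let $x=b^i_\beta$ with $\beta\ge\alpha$. For almost all $p\in a$ we have $x(p)>g(p)$ and $f(p)\notin S_x(p)$. For such $p$, every element of $x$ below $g(p)$ is one of $x(0),\dots,x(p-1)$, and none of these lies in $J_{p,f(p)}$. Therefore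
\begin{quote}
$(**)$ for each $i\in[k]$ and each $\beta\ge\alpha$: $b^i_\beta\cap[t_p,g(p))=\emptyset$ for almost all $p\in a$.
\end{quote}

\medskip
\emph{Step 4: the refinement.} For $n\le m$ let $V^n_m=U^n_{h(n,t_p)}$, where $p=\operatorname{next}(a,m)$; here $h(n,t_p)\ge t_p\ge p\ge m$. For $n>m$ let $V^n_m=U^n_m$. This is a refinement of $(U^n_m)$.

Let $z$ be a point of the product in the statement. Let $I=\{i:z_i\in S_i\}$ and write $z=(y,x)$; then $(I,y)$ is a parameter and $x_i\in\{b^i_\beta:\beta\ge\alpha\}$ for $i\notin I$. Call $p\in a$ \emph{good} if all $x_i$, $i\notin I$, miss $[t_p,g(p))$, and $p>t$ for each of the finitely many pairs $(n,t)$ that are exceptional in $(*)$ for $(I,y)$. By $(**)$, almost all $p\in a$ are good. Let $p$ be good and $n\le p$. The pair $(n,t_p)$ is not exceptional, because $t_p\ge p$, and all $x_i$ miss $[t_p,l(n,t_p))$ by \eqref{eq:contains}. So $z\in U^n_{h(n,t_p)}$ by $(*)$. Consequently, if $n\le m$ and $z\notin V^n_m$, then $p=\operatorname{next}(a,m)$ is one of the finitely many elements of $a$ that are not good, and $n\le m\le p$. There are only finitely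 many such pairs $(n,m)$.
\end{proof}

\subsection*{Iterating $k+1$ times}
One application of Lemma~\ref{lem:main} leaves a window of indices, between the small sets and the tails, about which it says nothing. Consider $k=2$. The first stage, with $S_i=Q$, misses only points having a coordinate with index in $[0,\alpha_1)$. The second stage, whose small sets contain these initial segments, misses only points having a coordinate with index in $[\alpha_1,\alpha_2)$. A point such as $(b^1_\beta,b^2_\gamma)$ with $\beta<\alpha_1\le\gamma<\alpha_2$ may escape both stages, but it has no third coordinate to put into a third window.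

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:matrix} it suffices to find a diagonal of a given matrix $(U^n_m)$ on $Z$. Let $S^0_i=Q$. For $j=1,\dots,k+1$, apply Lemma~\ref{lem:main} to the matrix obtained at stage $j-1$ (to $(U^n_m)$ if $j=1$) and to the sets $S^{j-1}_i$. This gives an ordinal $\alpha_j<\mathfrak{b}$ and a refinement, the stage $j$ matrix. The conclusion of the lemma persists when $\alpha_j$ is increased, so we may take $\alpha_j\ge\alpha_{j-1}$ for $j>1$. Put $S^j_i=Q\cup\{b^i_\beta:\beta<\alpha_j\}$. Then $S^{j-1}_i\subseteq S^j_i$, and $|S^j_i|<\mathfrak{b}$ because $\mathfrak{b}$ is an uncountable cardinal. Let $(V^n_m)$ be the stage $k+1$ matrix. By Lemma~\ref{lem:refine}(a), it is a refinement of $(U^n_m)$ and of every stage $j$ matrix.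

Let $z\in Z$. For each $i$ the sets $S^j_i\setminus S^{j-1}_i$, $1\le j\le k+1$, are pairwise disjoint, so $z_i$ lies in at most one of them. As $z$ has $k$ coordinates, there is $j$ such that $z_i\notin S^j_i\setminus S^{j-1}_i$ for all $i$. For each $i$, either $z_i\in S^{j-1}_i$, or $z_i\notin S^j_i$; in the second case $z_i\notin Q$ and $z_i=b^i_\beta$ for some $\beta\ge\alpha_j$. So the stage $j$ matrix catches $z$, and $(V^n_m)$ catches $z$ by Lemma~\ref{lem:refine}(b). By Lemma~\ref{lem:refine}(c), $(U^n_m)$ has a diagonal. The last sentence of the theorem is the case $B_1=\dots=B_k$.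
\end{proof}

\begin{remark}\label{rem:hyp}
The inclusion $Q\subseteq X_i$ is used in Step~1; without it the theorem fails by Example~\ref{ex:scale}. That the scales are unbounded and $\le^*$-increasing is used in Step~3, through Lemma~\ref{lem:tails}. That they have length $\mathfrak{b}$ makes the initial segments $S^j_i$ small enough for the domination in Step~1. The inequality $\mathfrak{b}<\mathfrak{e}$ is used only in Step~2, to choose a single interval. If finitely many sets could be chosen from each row, as in the Hurewicz property, counting would replace this step: when $x_i(p)>t_{p,kp+1}$ for all $i\notin I$, the sets $x_i$ have together at most $kp$ elements below $t_{p,kp+1}$, so they all miss one of the intervals $J_{p,0},\dots,J_{p,kp}$. Which one they miss depends on the point, and this is what $\mathsf{S}_1(\Gamma,\Gamma)$ does not allow.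
\end{remark}

\section{The random model}\label{sec:random}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Let $V\models\mathrm{CH}$ and force with the measure algebra on $2^{\omega_2}$. Viewing $2^{\omega_2}$ as a product of $\omega_2$ copies of the Cantor space, we obtain a sequence $(r_\xi)_{\xi<\omega_2}$ of reals; for $S\subseteq\omega_2$ in $V$ write $V[G_S]=V[(r_\xi)_{\xi\in S}]$. We use the following standard facts, for which see \cite[Chapter~7]{BJ}. The forcing is ccc, so cardinals are preserved. It is $\omega^\omega$-bounding: each element of $\mathbb{N}^{\mathbb{N}}$ in the extension is $\le^*$-bounded by one in $V$. Each name for a real depends on countably many coordinates. For $\xi\notin S$, the real $r_\xi$ is random over $V[G_S]$, that is, it avoids every Borel null set coded in $V[G_S]$.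

The $\aleph_1$ elements of $\mathbb{N}^{\mathbb{N}}\cap V$ remain dominating, so $\mathfrak{b}=\mathfrak{d}=\aleph_1$ in the extension. Given $\aleph_1$ null sets in the extension, enlarge them to Borel null sets. Their codes lie in $V[G_S]$ for some $S\in V$ with $|S|=\aleph_1$, namely the union of the countable sets of coordinates on which names for the codes depend. Any $r_\xi$ with $\xi\notin S$ avoids all these null sets. Hence $\operatorname{cov}(\mathcal{N})\ge\aleph_2$ (in fact $\operatorname{cov}(\mathcal{N})=\aleph_2$), and
\[
\mathfrak{b}<\operatorname{cov}(\mathcal{N})\le\mathfrak{e}=\operatorname{non}(\mathcal{M}).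
\]
Theorem~\ref{thm:A} applies. Statement (1) is the case $k=1$ of statement (2).
\end{proof}

\section{Scales that defeat every selection}\label{sec:proofB}

We return to the column matrix of Section~\ref{sec:model} and build scales out of graphs of partial functions. Such a graph has two tasks: to grow fast, and to meet the graphs of candidate diagonals infinitely often. The two tasks can be separated, since a sparse domain ensures fast growth whatever the values are. For an infinite set $D\subseteq\mathbb{N}$ and $y\in\mathbb{N}^{\mathbb{N}}$ let
\[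
b(D,y)=\{\langle D(n),y(n)\rangle:n\in\mathbb{N}\},
\]
an infinite set that meets each column in at most one point. We claim that
\begin{equation}\label{eq:growth}
D(j)\le b(D,y)(j)\quad\text{for all } j.
\end{equation}
Indeed, let $v=b(D,y)(j)$. Then $j+1$ elements of $b(D,y)$ are at most $v$. They have the form $\langle D(n),y(n)\rangle$ for $j+1$ distinct values of $n$, and $D(n)\le\langle D(n),y(n)\rangle\le v$ for each. So $D$ has at least $j+1$ elements that are at most $v$, that is, $D(j)\le v$.

\begin{lemma}\label{lem:defeat}
Let $B=\{b_\alpha:\alpha<\mathfrak{b}\}$ be a $\mathfrak{b}$-scale with $b_\alpha=b(D_\alpha,y_\alpha)$. Assume that for each $d\in\mathbb{N}^{\mathbb{N}}$ there is $\alpha$ with $d\circ D_\alpha=^\infty y_\alpha$. Then $B\cup Q$ does not satisfy $\mathsf{S}_1(\Gamma,\Gamma)$.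
\end{lemma}

\begin{proof}
If $d(D_\alpha(j))=y_\alpha(j)$, then $\langle n,d(n)\rangle\in b_\alpha$ for $n=D_\alpha(j)$. So for each $d$ some $b_\alpha$ contains $\langle n,d(n)\rangle$ for infinitely many $n$. By Lemma~\ref{lem:columns}, the column matrix has no diagonal and $B\cup Q$ fails $\mathsf{S}_1(\Gamma,\Gamma)$.
\end{proof}

The hypothesis of Lemma~\ref{lem:defeat} implies $\mathfrak{e}\le\mathfrak{b}$: if $g_\alpha\in\mathbb{N}^{\mathbb{N}}$ satisfies $g_\alpha\circ D_\alpha=y_\alpha$, then $d\circ D_\alpha=^\infty y_\alpha$ gives $d=^\infty g_\alpha$. But it asks for more than a family witnessing $\mathfrak{e}=\mathfrak{b}$. The agreement with $d$ must occur on $D_\alpha$, and $D_\alpha$ is made sparse by the earlier elements of the scale. In each case below, $y_\alpha$ is able to guess $d\circ D_\alpha$ although $D_\alpha$ depends on the earlier stages.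

\subsection*{Case (i): $\mathfrak{b}=\mathfrak{c}$}
Let $\mathbb{N}^{\mathbb{N}}=\{d_\alpha:\alpha<\mathfrak{b}\}$ and let $\{u_\alpha:\alpha<\mathfrak{b}\}$ be unbounded. At stage $\alpha$ the set $\{b_\beta:\beta<\alpha\}\cup\{u_\alpha\}$ has fewer than $\mathfrak{b}$ elements, so it has a $\le^*$-bound, which we may take to be strictly increasing, that is, an infinite set $D_\alpha$. Let $y_\alpha=d_\alpha\circ D_\alpha$ and $b_\alpha=b(D_\alpha,y_\alpha)$. By \eqref{eq:growth}, $b_\beta\le^*b_\alpha$ for $\beta<\alpha$ and $u_\alpha\le^*b_\alpha$. So $\{b_\alpha:\alpha<\mathfrak{b}\}$ is a $\mathfrak{b}$-scale, and the hypothesis of Lemma~\ref{lem:defeat} holds for $d=d_\alpha$ with this same $\alpha$.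

\subsection*{An explicit recursion of length $\omega_1$}
In the other two cases it matters how $D_\delta$ is obtained from the earlier stages, so we fix a formula. Let $e_\delta:\mathbb{N}\to\delta$, $0<\delta<\omega_1$, be surjections. For sequences $\vec x=(x_\xi)_{\xi<\delta}$ and $\vec u=(u_\xi)_{\xi<\delta}$ in $\mathbb{N}^{\mathbb{N}}$ let $\Delta_\delta(\vec x,\vec u)$ be the infinite set whose $n$-th element is the least number that is greater than the $(n-1)$-st element (if $n>0$) and is at least $x_{e_\delta(i)}(n)$ and $u_{e_\delta(i)}(n)$ for all $i\le n$. If $\xi=e_\delta(i)$, then $x_\xi(n),u_\xi(n)\le\Delta_\delta(\vec x,\vec u)(n)$ for all $n\ge i$. So $\Delta_\delta(\vec x,\vec u)$ is a $\le^*$-bound of all $x_\xi$ and $u_\xi$, $\xi<\delta$.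

\begin{lemma}\label{lem:recursion}
Let $\{u_\xi:\xi<\omega_1\}\subseteq\mathbb{N}^{\mathbb{N}}$ be unbounded and let $y_\delta\in\mathbb{N}^{\mathbb{N}}$ for $\delta<\omega_1$. Define recursively
\[
D_0=\mathbb{N},\qquad D_\delta=\Delta_\delta\bigl((b_\xi)_{\xi<\delta},(u_\xi)_{\xi<\delta}\bigr)\ \ (\delta>0),\qquad b_\delta=b(D_\delta,y_\delta).
\]
Then $\mathfrak{b}=\aleph_1$ and $\{b_\delta:\delta<\omega_1\}$ is a $\mathfrak{b}$-scale.
\end{lemma}

\begin{proof}
The unbounded family gives $\mathfrak{b}=\aleph_1$. By \eqref{eq:growth}, $b_\xi,u_\xi\le^*D_\delta\le^*b_\delta$ for $\xi<\delta$. So the sequence is $\le^*$-increasing, and a bound for it would bound all $u_\xi$.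
\end{proof}

\subsection*{Case (ii): Cohen reals}
The forcing consists of the finite partial functions from $\kappa\times\mathbb{N}$ to $\mathbb{N}$, ordered by reverse inclusion. The generic filter $G$ gives functions $c_\xi\in\mathbb{N}^{\mathbb{N}}$, $\xi<\kappa$. For $S\subseteq\kappa$ in $V$ write $V[G_S]=V[(c_\xi)_{\xi\in S}]$. We use three facts.
\begin{enumerate}
\item[(C1)] The forcing is ccc. Hence $\omega_1$ is preserved, and each $d\in\mathbb{N}^{\mathbb{N}}\cap V[G]$ lies in $V[G_S]$ for some $S\in V$ that is countable in $V$.
\item[(C2)] By the product lemma, if $S\in V$ and $\xi\in\kappa\setminus S$, then $c_\xi$ is Cohen over $V[G_S]$, that is, generic over it for the finite partial functions from $\mathbb{N}$ to $\mathbb{N}$.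
\item[(C3)] If $c$ is Cohen over a model $W$ and $h\in\mathbb{N}^{\mathbb{N}}\cap W$, then $c=^\infty h$. Indeed, for each $n_0$ the conditions $\sigma$ with $\sigma(n)=h(n)$ for some $n\ge n_0$ form a dense set in $W$.
\end{enumerate}

The family $\{c_\xi:\xi<\omega_1\}$ is unbounded in $V[G]$: given $d\in V[G_S]$ with $S$ countable, take $\xi\in\omega_1\setminus S$; then $c_\xi=^\infty d+1$, so $c_\xi\not\le^*d$.

Fix the sequence $(e_\delta)_{0<\delta<\omega_1}$ in $V$, and apply Lemma~\ref{lem:recursion} in $V[G]$ with $u_\xi=y_\xi=c_\xi$. This gives a $\mathfrak{b}$-scale with $b_\delta=b(D_\delta,c_\delta)$. The recursion that produces $(b_\xi)_{\xi<\delta}$ and $D_\delta$ uses only $(e_\xi)_{0<\xi\le\delta}\in V$ and $(c_\xi)_{\xi<\delta}$, and each step is given by an explicit formula. It therefore gives the same result when carried out in $V[G_\delta]$, and $D_\delta\in V[G_\delta]$.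

Let $d\in\mathbb{N}^{\mathbb{N}}\cap V[G]$. Take a countable $S\in V$ with $d\in V[G_S]$, and take $\delta\in\omega_1\setminus S$. Then $\delta\notin S\cup\delta$, so $c_\delta$ is Cohen over $V[G_{S\cup\delta}]$, and this model contains $d$ and $D_\delta$. By (C3), $d\circ D_\delta=^\infty c_\delta$. Lemma~\ref{lem:defeat} applies.

\begin{remark}\label{rem:cohenvalues}
Let $V\models\mathrm{GCH}$ and $\kappa=\aleph_2$, and work in $V[G]$. We have $\mathfrak{b}=\aleph_1$, and $\operatorname{non}(\mathcal{M})=\mathfrak{e}=\aleph_1$ by the comment after Lemma~\ref{lem:defeat}. Counting names gives $\mathfrak{c}\le(\aleph_2^{\aleph_0})^V=\aleph_2$. The number $\operatorname{cov}(\mathcal{M})$ may be computed in $\mathbb{N}^{\mathbb{N}}$, which is homeomorphic to the irrationals. Any $\aleph_1$ Borel meager sets are coded in some $V[G_S]$ with $|S|=\aleph_1$, and a Cohen real over $V[G_S]$ avoids them, so $\operatorname{cov}(\mathcal{M})\ge\aleph_2$. Finally $\operatorname{cov}(\mathcal{M})\le\mathfrak{d}$, since the meager sets $\{f:f\le^*d\}$, for $d$ in a dominating family, cover $\mathbb{N}^{\mathbb{N}}$.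 Thus $\mathfrak{b}=\operatorname{non}(\mathcal{M})=\aleph_1<\operatorname{cov}(\mathcal{M})=\mathfrak{d}=\mathfrak{c}=\aleph_2$.
\end{remark}

\subsection*{Case (iii): the parametrized diamond}
Here the guesses $y_\delta=g(\delta)$ come from the principle, and there is an apparent circle: $g$ depends on $F$, the map $F$ should compute $d\circ D_\delta$, and $D_\delta$ depends on the earlier values of $g$. We break the circle by letting $F$ read \emph{both} the function $d$ and a candidate for the sequence $(b_\xi)_{\xi<\delta}$ from its argument. Then $F$ is defined without reference to $g$, and afterwards we evaluate it on the argument that codes the true sequence.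

Fix a Borel surjection $\rho:2^{\mathbb{N}}\to\mathbb{N}^{\mathbb{N}}$; for instance, with $2^{\mathbb{N}}=P(\mathbb{N})$, let $\rho(x)(n)=x(n+1)-x(n)-1$ for infinite $x$ and $\rho(x)=0$ for finite $x$. Each ordinal below $\omega_1$ has a unique form $\omega\xi+i$ with $\xi<\omega_1$ and $i\in\mathbb{N}$. So $f\in2^{\omega_1}$ splits into blocks $f_\xi=(f(\omega\xi+i))_{i\in\mathbb{N}}\in2^{\mathbb{N}}$, $\xi<\omega_1$, which can be prescribed arbitrarily. For $s\in2^\delta$ the block $s_\xi$ is defined in the same way whenever $\omega(\xi+1)\le\delta$.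

\emph{An unbounded family of size $\aleph_1$.} Let $F_0(s)=\rho(s_0)$ for $s\in2^\delta$ with $\delta\ge\omega$, and $F_0(s)=0$ otherwise. Let $g_0$ be given by the principle for $F_0$. For $d\in\mathbb{N}^{\mathbb{N}}$ take $f$ with $\rho(f_0)=d$. A stationary set contains some $\delta\ge\omega$, so $d=^\infty g_0(\delta)$ for some $\delta$. Thus $\mathfrak{e}\le\aleph_1$, and $\mathfrak{b}=\aleph_1$ because $\aleph_1\le\mathfrak{b}\le\mathfrak{e}$. Fix an unbounded family $\{u_\xi:\xi<\omega_1\}$ and surjections $e_\delta$ as above.

\emph{The map $F$.} Let $C=\{\delta<\omega_1:\delta>0,\ \omega\delta=\delta\}$. This set is club: it is closed because $\delta\mapsto\omega\delta$ is continuous, and it is unbounded because for $\delta_0>0$ and $\delta_{n+1}=\omega\delta_n$ the countable ordinal $\sup_n\delta_n\ge\delta_0$ belongs to $C$. Let $\delta\in C$ and $s\in2^\delta$. For $\xi<\delta$ we have $\omega(\xi+1)\le\omega\delta=\delta$, so $s_\xi$ is defined; and $1+\xi<\delta$, since $\delta$ is infinite and $1+\xi=\xi$ for infinite $\xi$. If all the sets $s_{1+\xi}$, $\xi<\delta$, are infinite, let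
\[
F(s)=\rho(s_0)\circ\Delta_\delta\bigl((s_{1+\xi})_{\xi<\delta},(u_\xi)_{\xi<\delta}\bigr).
\]
In all other cases let $F(s)=0$.

Each $F{\restriction}2^\delta$ is Borel. For $\delta\notin C$ it is constant. For $\delta\in C$, the set $A$ of $s\in2^\delta$ with all $s_{1+\xi}$ infinite is a countable intersection of Borel sets. On the space of infinite subsets of $\mathbb{N}$ each map $x\mapsto x(n)$ is continuous, and the $n$-th element of $\Delta_\delta$ depends on finitely many such values; so $s\mapsto\Delta_\delta((s_{1+\xi})_{\xi<\delta},(u_\xi)_{\xi<\delta})$ is continuous on $A$. The map $s\mapsto\rho(s_0)$ is Borel, and composition is a continuous map $\mathbb{N}^{\mathbb{N}}\times\mathbb{N}^{\mathbb{N}}\to\mathbb{N}^{\mathbb{N}}$.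

\emph{The scale.} Let $g$ be given by the principle for $F$, and apply Lemma~\ref{lem:recursion} with $y_\delta=g(\delta)$. This gives a $\mathfrak{b}$-scale with $b_\delta=b(D_\delta,g(\delta))$. Let $d\in\mathbb{N}^{\mathbb{N}}$. As $\xi\mapsto1+\xi$ is a bijection of $\omega_1$ with $\omega_1\setminus\{0\}$, there is $f\in2^{\omega_1}$ with $\rho(f_0)=d$ and $f_{1+\xi}=b_\xi$ for all $\xi<\omega_1$. For $\delta\in C$ the definitions give $F(f{\restriction}\delta)=d\circ D_\delta$. The stationary set $\{\delta:F(f{\restriction}\delta)=^\infty g(\delta)\}$ meets $C$, so $d\circ D_\delta=^\infty g(\delta)$ for some $\delta$. Lemma~\ref{lem:defeat} applies, and the proof of Theorem~\ref{thm:B} is complete. \qed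

\begin{thebibliography}{9}

\bibitem{BJ}
Bartoszy\'nski and Judah,
\emph{Set Theory: On the Structure of the Real Line}.

\bibitem{RTZ}
Du\v{s}an Repov\v{s}, Boaz Tsaban, and Lyubomyr Zdomskyy,
\emph{Hurewicz sets of reals without perfect subsets},
arXiv:math/0612148 (2006).

\end{thebibliography}
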